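\title{Zero-dimensional closed sets in the Effros Borel structure and the complexity of countable-dimensional compacta}

\begin{abstract}
Let $E$ be a Borel subset of the Hilbert cube that contains no eventually zero point, has countable-dimensional complement, and has only zero-dimensional countable-dimensional subsets. We show that the closed subsets of $E$ that are not zero-dimensional do not form a Souslin set in the Effros Borel structure. This answers a question of E.~Pol and R.~Pol. More precisely, the zero-dimensional closed subsets of $E$ form a $\mathbf{\Sigma}^1_2$-complete set, and so do the countable-dimensional compact subsets of the Hilbert cube. The main step attaches to a $\mathbf{\Sigma}^1_2$ set $A$ a $G_\delta$ family of sets $X_a$ such that $X_a$ is zero-dimensional for $a\in A$ and is not countable-dimensional for $a\notin A$.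
\end{abstract}

\section{Introduction}\label{sec:intro}

How hard is it to decide whether a closed subset of a given space has dimension zero? We answer this question for a class of Borel subsets of the Hilbert cube, by determining how hard it is to decide whether a compact set is countable-dimensional.

\subsection*{The question}

All spaces are separable and metrizable, $\mathbb N=\{0,1,2,\dots\}$, $I=[0,1]$, and $I^{\mathbb N}$ is the Hilbert cube with the metric $d(x,y)=\sum_i 2^{-i-1}|x(i)-y(i)|$. A space is \emph{zero-dimensional} if it has dimension at most $0$, that is, if it has a base of clopen sets; the empty space is allowed. A space is \emph{countable-dimensional} if it is a countable union of zero-dimensional subspaces. The subspaces need not be closed: $I$ is the union of its rational and its irrational points. Let $I^{\mathbb N}_{\mathrm{fin}}$ be the set of points of $I^{\mathbb N}$ all but finitely many of whose coordinates are zero.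

\begin{definition}\label{def:adm}
A set $E\subset I^{\mathbb N}$, with the subspace topology, is \emph{admissible} if
\begin{itemize}
\item[(E1)] $E$ is Borel;
\item[(E2)] $E\cap I^{\mathbb N}_{\mathrm{fin}}=\emptyset$;
\item[(E3)] $I^{\mathbb N}\setminus E$ is countable-dimensional;
\item[(E4)] every countable-dimensional subset of $E$ is zero-dimensional.
\end{itemize}
\end{definition}

Admissible sets exist, by a result of R.~Pol. Condition (E3) says that $E$ is almost all of the cube, and (E4) says that nevertheless $E$ has no subsets of intermediate size: it contains no arc, for example.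

For a space $X$ let $F(X)$ be the family of all closed subsets of $X$, including $\emptyset$, let $F_0(X)$ be the family of zero-dimensional members of $F(X)$, and let $F_+(X)=F(X)\setminus F_0(X)$. The \emph{Effros Borel structure} $\mathcal B_{F(X)}$ is the $\sigma$-algebra on $F(X)$ generated by the sets $\{B\in F(X):B\cap U\neq\emptyset\}$ with $U$ open in $X$. The \emph{Souslin operation} $\mathcal A$ assigns to a system of sets $(S_s)$, indexed by the finite sequences $s\in\mathbb N^{<\mathbb N}$, the set
\[
\mathcal A(S_s)=\bigcup_{f\in\mathbb N^{\mathbb N}}\ \bigcap_{n\in\mathbb N}S_{f|n},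
\]
where $f|n$ is the initial segment of $f$ of length $n$. A subset of $F(X)$ is \emph{Souslin} if it equals $\mathcal A(S_s)$ for some system of sets $S_s\in\mathcal B_{F(X)}$. Membership in a Souslin set is certified by a witness $f$ that passes countably many measurable tests; these sets play the role of the analytic subsets of a Polish space.

It is known that $F_0(E)$ is not Souslin for any admissible $E$. Whether the complement $F_+(E)$ is Souslin was left open by E.~Pol and R.~Pol \cite{PP}. As admissible sets are not unique, there are two questions:
\begin{itemize}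
\item[(a)] Is there an admissible $E$ for which $F_+(E)$ is Souslin?
\item[(b)] Is $F_+(E)$ Souslin for every admissible $E$?
\end{itemize}

\subsection*{What one might expect}

Let $\mathcal K$ be the space of compact subsets of $I^{\mathbb N}$, including $\emptyset$, with the Vietoris topology (Section~\ref{sec:background}). Its Borel $\sigma$-algebra is the Effros structure of $F(I^{\mathbb N})=\mathcal K$. In this compact setting dimension zero is easy to recognize.

\begin{example}\label{ex:compact}
The family $F_0(I^{\mathbb N})$ is $G_\delta$ in $\mathcal K$. Indeed, a compact set $K$ is zero-dimensional if and only if for every $n\ge1$ it is covered by finitely many pairwise disjoint open subsets of $I^{\mathbb N}$ of diameter less than $1/n$, and for fixed $n$ this is an open condition on $K$. If such covers exist, their traces on $K$ form a clopen base. Conversely, if $K$ has a clopen base, partition it into finitely many small relatively clopen sets; these are disjoint compact sets and can be enlarged to small disjoint open sets.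
\end{example}

For admissible $E$ the situation is different. A closed set $B\subset E$ is zero-dimensional exactly when its closure in the cube is countable-dimensional (Lemma~\ref{lem:closure}), so the question is really about the family
\[
\mathcal C=\{K\in\mathcal K: K\text{ is countable-dimensional}\}.
\]
Compare $\mathcal C$ with the family of countable compact sets. A compact set is uncountable if and only if it contains a nonempty perfect set. The nonempty perfect sets form a Borel subset of $\mathcal K$ (every basic open set that meets $K$ contains two disjoint basic open sets that meet $K$), and inclusion is a closed relation, so the uncountable compact sets form an analytic set: largeness has a witness. Since $F_0(E)$ is not Souslin, the natural guess is the same pattern, with $F_+(E)$ Souslin because the failure of countable-dimensionality has a witness of some kind. On the other hand, the definition of $\mathcal C$ reads ``there is a sequence of zero-dimensional sets such that every point of $K$ lies in one of them,'' which has the quantifier form $\exists\,\forall$ of a $\mathbf{\Sigma}^1_2$ set. The guess is that the first quantifier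 can be eliminated. It cannot.

\subsection*{Results}

\begin{theorem}\label{thm:main}
For every admissible $E$ the family $F_+(E)$ is not Souslin in $(F(E),\mathcal B_{F(E)})$. Hence the answers to \textup{(a)} and \textup{(b)} are both negative.
\end{theorem}

The projective classes in the sharp form of the result are recalled in Section~\ref{sec:background}. Polish spaces carry their Borel $\sigma$-algebras, and a bar denotes closure in $I^{\mathbb N}$.

\begin{theorem}\label{thm:sharp}
Let $E$ be admissible.
\begin{itemize}
\item[(1)] For every Polish space $P$ and every $\mathbf{\Sigma}^1_2$ set $A\subset P$ there is a measurable map $\Phi:P\to(F(E),\mathcal B_{F(E)})$ with $\Phi^{-1}(F_0(E))=A$ and $\Phi^{-1}(F_+(E))=P\setminus A$. There is also a Borel map $a\mapsto K_a$ from $P$ to $\mathcal K$ such that $K_a\in\mathcal C$ if and only if $a\in A$.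
\item[(2)] The family $\mathcal C$ is $\mathbf{\Sigma}^1_2$. The map $c(B)=\overline B$ is an isomorphism of $(F(E),\mathcal B_{F(E)})$ onto an analytic set $\mathcal F\subset\mathcal K$ with the relative Borel structure. Moreover, $c(F_0(E))=\mathcal F\cap\mathcal C$ is $\mathbf{\Sigma}^1_2$ and $c(F_+(E))=\mathcal F\setminus\mathcal C$ is $\mathbf{\Pi}^1_2$.
\end{itemize}
\end{theorem}

A set is \emph{$\mathbf{\Sigma}^1_2$-complete under Borel reductions} if it is $\mathbf{\Sigma}^1_2$ and every $\mathbf{\Sigma}^1_2$ subset of a Polish space is its preimage under a Borel map. For subsets of $F(E)$ this is understood through the identification $c$ of $F(E)$ with $\mathcal F$.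

\begin{corollary}\label{cor:complete}
Let $E$ be admissible. Then $\mathcal C$ and $F_0(E)$ are $\mathbf{\Sigma}^1_2$-complete under Borel reductions. Neither $F_0(E)$ nor $F_+(E)$ belongs to the smallest $\sigma$-algebra on $F(E)$ that contains $\mathcal B_{F(E)}$ and is closed under the operation $\mathcal A$.
\end{corollary}

Thus $F_+(E)$ is as complicated as a $\mathbf{\Pi}^1_2$-complete set.

\subsection*{Plan of the proof}

Section~\ref{sec:partitions} expresses countable-dimensionality through zeros of continuous functions; this gives the upper bound for $\mathcal C$ and a test for not being countable-dimensional. Section~\ref{sec:closure} transfers statements about $\mathcal C$ to $F_0(E)$. The lower bound for $\mathcal C$ is the main part. Its idea is shown in the cube $I^3$ in Section~\ref{sec:model}, turned into a tool that can be iterated in Section~\ref{sec:essential}, and carried out in Section~\ref{sec:Xa}, where it produces $G_\delta$ sets $X_a$. Section~\ref{sec:compact} replaces them by compact sets, and Section~\ref{sec:proofs} assembles the proofs.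

\section{Background}\label{sec:background}

\subsection*{Dimension}

Subspaces and countable products of zero-dimensional spaces are zero-dimensional. A subset of $\mathbb R$ with dense complement is zero-dimensional, since intervals with endpoints in the complement give a clopen base. Subspaces and countable unions of countable-dimensional spaces are countable-dimensional, and so are countable spaces. The cube $I^n$ is the union of the $2^n$ sets $\{x: x(i)\in\mathbb Q\text{ exactly for }i\in S\}$, $S\subset\{0,\dots,n-1\}$, each a product of zero-dimensional spaces. Hence $I^n$ is countable-dimensional, and so is $I^{\mathbb N}_{\mathrm{fin}}$, a countable union of copies of finite-dimensional cubes. We use two theorems without proof.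

\begin{theorem}[Separation theorem, {\cite[Theorem~1.2.11]{Eng}}]\label{thm:sep}
If $Z\subset M$ is zero-dimensional and $C,D\subset M$ are disjoint and closed, then there are disjoint open sets $U\supset C$ and $V\supset D$ such that $L=M\setminus(U\cup V)$ is disjoint from $Z$.
\end{theorem}

\begin{theorem}[Poincar\'e--Miranda]\label{thm:PM}
If $g_0,\dots,g_n:I^{n+1}\to\mathbb R$ are continuous, $g_j<0$ where $x(j)=0$ and $g_j>0$ where $x(j)=1$, then $g_0,\dots,g_n$ have a common zero.
\end{theorem}

\subsection*{Projective sets}

Let $P$ be a Polish space. A set $A\subset P$ is \emph{analytic}, or $\mathbf{\Sigma}^1_1$, if it is the projection of a closed subset of $P\times\mathbb N^{\mathbb N}$; it is \emph{coanalytic}, or $\mathbf{\Pi}^1_1$, if its complement is analytic; it is $\mathbf{\Sigma}^1_2$ if it is the projection of a coanalytic subset of $P\times\mathbb N^{\mathbb N}$; it is $\mathbf{\Pi}^1_2$ if its complement is $\mathbf{\Sigma}^1_2$; and it is $\mathbf{\Delta}^1_2$ if it is both $\mathbf{\Sigma}^1_2$ and $\mathbf{\Pi}^1_2$. We use the following standard facts.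
\begin{itemize}
\item[(P1)] Each of these classes contains the Borel sets and is closed under countable unions, countable intersections and preimages under Borel maps. Analytic and coanalytic sets are $\mathbf{\Delta}^1_2$.
\item[(P2)] For any Polish space $P'$, the projection to $P$ of an analytic, respectively $\mathbf{\Sigma}^1_2$, subset of $P\times P'$ is analytic, respectively $\mathbf{\Sigma}^1_2$.
\item[(P3)] A set that is both analytic and coanalytic is Borel. In $\mathbb N^{\mathbb N}$ there are analytic sets that are not Borel and $\mathbf{\Sigma}^1_2$ sets that are not $\mathbf{\Pi}^1_2$.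
\item[(P4)] $\mathbb N^{\mathbb N}$ is homeomorphic to the space $\mathbb J$ of irrational numbers in $(0,1)$, and every nonempty Polish space is a continuous image of it.
\end{itemize}
By (P1), the $\mathbf{\Delta}^1_2$ subsets of $P$ form a $\sigma$-algebra.

\begin{lemma}\label{lem:A}
Let $(P_s)$ be a system of subsets of a Polish space $P$. If all $P_s$ are Borel, then $\mathcal A(P_s)$ is analytic. If all $P_s$ are $\mathbf{\Delta}^1_2$, then $\mathcal A(P_s)$ is $\mathbf{\Delta}^1_2$.
\end{lemma}

\begin{proof}
The set $\mathcal A(P_s)$ is the projection to $P$ of
\[
R=\{(x,f):\forall n\ \ x\in P_{f|n}\}=\bigcap_n\bigcup_{|s|=n}P_s\times\{f:f|n=s\}.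
\]
By (P1), $R$ is Borel in the first case and $\mathbf{\Delta}^1_2$ in the second, so by (P2) its projection is analytic, respectively $\mathbf{\Sigma}^1_2$. It remains to see that in the second case the complement is $\mathbf{\Sigma}^1_2$. Let $\mathcal T=2^{\mathbb N^{<\mathbb N}}$ be the compact metrizable space of subsets $T$ of $\mathbb N^{<\mathbb N}$, and let $\mathcal W$ be the set of $T$ for which no $f$ satisfies $f|n\in T$ for all $n$. The complement of $\mathcal W$ is the projection of a closed subset of $\mathcal T\times\mathbb N^{\mathbb N}$, so $\mathcal W$ is coanalytic. With $T_x=\{s:x\in P_s\}$ we have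
\[
x\notin\mathcal A(P_s)\iff T_x\in\mathcal W\iff\exists T\in\mathcal T\ \,(T=T_x\text{ and }T\in\mathcal W).
\]
The relation $T=T_x$ says that for every $s$ either $s\in T$ and $x\in P_s$, or $s\notin T$ and $x\notin P_s$; it is $\mathbf{\Delta}^1_2$ by (P1). So the last condition is $\mathbf{\Sigma}^1_2$ by (P2).
\end{proof}

\subsection*{The hyperspace}

The Vietoris topology on $\mathcal K$ is generated by the sets $\{K:K\subset U\}$ and $\{K:K\cap U\neq\emptyset\}$ with $U$ open in $I^{\mathbb N}$. It is compact and metrizable, and the relation $x\in K$ is closed in $I^{\mathbb N}\times\mathcal K$. The Borel $\sigma$-algebra of $\mathcal K$ is generated by the sets $\{K:K\cap U\neq\emptyset\}$ alone. So a map $a\mapsto K_a$ into $\mathcal K$ is Borel as soon as every set $\{a:K_a\cap U\neq\emptyset\}$ is Borel.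

\section{Countable dimension and zeros of functions}\label{sec:partitions}

The closed sets $L$ of Theorem~\ref{thm:sep} are easier to handle as zero sets: functions form a Polish space, over which we can quantify, and they can be glued by convex combinations. Let $M$ be $I^n$ or $I^{\mathbb N}$. For disjoint closed $C,D\subset M$ let $\mathcal G(C,D)$ be the set of continuous $g:M\to[-1,1]$ with $g=-1$ on $C$ and $g=1$ on $D$. It is convex, and it is a Polish space in the uniform metric.

\begin{lemma}\label{lem:sepfun}
If $Z\subset M$ is zero-dimensional and $C,D\subset M$ are disjoint and closed, then some $g\in\mathcal G(C,D)$ has no zero in $Z$.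
\end{lemma}

\begin{proof}
If $D=\emptyset$ take $g\equiv-1$, and if $C=\emptyset$ take $g\equiv1$. Otherwise let $U,V,L$ be as in Theorem~\ref{thm:sep}. Since $M$ is connected and $U,V$ are nonempty, $L\neq\emptyset$. Put
\[
g=-\frac{d(\cdot,L)}{d(\cdot,L)+d(\cdot,C)}\ \text{ on }U\cup L,\qquad g=\frac{d(\cdot,L)}{d(\cdot,L)+d(\cdot,D)}\ \text{ on }V\cup L.
\]
The denominators are positive because $L$ is closed and disjoint from the closed sets $C$ and $D$. The sets $U\cup L=M\setminus V$ and $V\cup L=M\setminus U$ are closed, they intersect in $L$, and both formulas vanish there. So $g$ is continuous, $g\in\mathcal G(C,D)$, and $g^{-1}(0)=L$ misses $Z$.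
\end{proof}

\begin{proposition}\label{prop:upper}
The family $\mathcal C$ is $\mathbf{\Sigma}^1_2$ in $\mathcal K$.
\end{proposition}

\begin{proof}
Fix a countable base of $I^{\mathbb N}$ consisting of nonempty open sets. Let $(C_l,D_l)_{l\in\mathbb N}$ enumerate the pairs $(\overline U,I^{\mathbb N}\setminus U')$ with $U,U'$ basic and $\overline U\subset U'$, and let $\mathcal H=\prod_{m,l}\mathcal G(C_l,D_l)$, a Polish space. We claim that
\begin{equation}\label{eq:C}
K\in\mathcal C\iff\exists(g_{m,l})\in\mathcal H\ \ \forall x\in K\ \ \exists m\ \ \forall l\quad g_{m,l}(x)\neq0 .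
\end{equation}
If $K=\bigcup_mZ_m$ with $Z_m$ zero-dimensional, Lemma~\ref{lem:sepfun} gives $g_{m,l}\in\mathcal G(C_l,D_l)$ with no zero in $Z_m$, and the right side holds. Conversely, given $(g_{m,l})$, let $Z_m=\{x\in K:\forall l\ g_{m,l}(x)\neq0\}$, so that $K=\bigcup_mZ_m$. Let $z\in Z_m$ and let $U'\ni z$ be basic. Choose a basic $U$ with $z\in U\subset\overline U\subset U'$ and let $l$ be an index of this pair. The set $Z_m\cap\{g_{m,l}<0\}=Z_m\cap\{g_{m,l}\le0\}$ is clopen in $Z_m$, contains $z$ because $g_{m,l}(z)=-1$, and lies in $U'$ because $g_{m,l}=1$ off $U'$. So $Z_m$ has a clopen base, and \eqref{eq:C} is proved.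

The conditions $x\notin K$ and $g_{m,l}(x)\neq0$ are open in $\mathcal K\times\mathcal H\times I^{\mathbb N}$, so ``$x\notin K$ or $\exists m\,\forall l\ g_{m,l}(x)\ne0$'' is Borel. The quantifier $\forall x$ gives a coanalytic subset of $\mathcal K\times\mathcal H$, and its projection $\mathcal C$ is $\mathbf{\Sigma}^1_2$.
\end{proof}

The quantifier $\exists m$ is what distinguishes \eqref{eq:C} from Example~\ref{ex:compact}. Without it, $\forall x\in K$ commutes with $\forall l$, and ``$g$ has no zero in $K$'' is an open condition on $(K,g)$.

To show that a set is not countable-dimensional it is enough to defeat one family of pairs $(C,D)$. For $j\in\mathbb N$ let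
\[
\mathcal G_j=\mathcal G\big(\{x\in I^{\mathbb N}:x(j)=0\},\{x\in I^{\mathbb N}:x(j)=1\}\big).
\]
We test with the even coordinates only and keep the odd ones in reserve for Section~\ref{sec:Xa}.

\begin{lemma}\label{lem:test}
Let $X\subset I^{\mathbb N}$. Suppose that for every choice of $g_j\in\mathcal G_j$, $j$ even, some $x\in X$ satisfies $g_j(x)=0$ for all even $j$. Then $X$ is not countable-dimensional.
\end{lemma}

\begin{proof}
Suppose $X=\bigcup_mZ_m$ with $Z_m$ zero-dimensional. By Lemma~\ref{lem:sepfun} there are $g_{2m}\in\mathcal G_{2m}$ with no zero in $Z_m$. A common zero $x\in X$ of all $g_{2m}$ lies in no $Z_m$, a contradiction.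
\end{proof}

\begin{lemma}\label{lem:cube}
Any functions $g_j\in\mathcal G_j$, $j\in\mathbb N$, have a common zero in $I^{\mathbb N}$. Consequently no nonempty open subset of $I^{\mathbb N}$ is countable-dimensional.
\end{lemma}

\begin{proof}
Theorem~\ref{thm:PM}, applied on the face $\{x:x(j)=0\text{ for }j>n\}$, shows that the compact set $\{g_0=\dots=g_n=0\}$ is nonempty. These sets decrease, so their intersection is nonempty. By Lemma~\ref{lem:test}, $I^{\mathbb N}$ is not countable-dimensional. A nonempty open set contains a product of nondegenerate closed intervals, which is a copy of $I^{\mathbb N}$.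
\end{proof}

\section{Closed subsets of $E$ and their closures}\label{sec:closure}

Throughout this section $E$ is admissible. By (E3) and Lemma~\ref{lem:cube}, no nonempty open set lies in $I^{\mathbb N}\setminus E$; that is, \emph{$E$ is dense in $I^{\mathbb N}$}.

\begin{lemma}\label{lem:closure}
For $B\in F(E)$ we have $B\in F_0(E)$ if and only if $\overline B\in\mathcal C$.
\end{lemma}

\begin{proof}
If $\overline B$ is countable-dimensional, then so is $B$, and $B$ is zero-dimensional by (E4). Conversely, $\overline B\cap E=B$ because $B$ is closed in $E$, so $\overline B=B\cup(\overline B\setminus E)$. If $B$ is zero-dimensional, this union is countable-dimensional by (E3).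
\end{proof}

\begin{lemma}\label{lem:c}
The map $c(B)=\overline B$ is an isomorphism of $(F(E),\mathcal B_{F(E)})$ onto
\[
\mathcal F=\{K\in\mathcal K:K\cap E\text{ is dense in }K\}
\]
with the relative Borel structure, and $\mathcal F$ is analytic.
\end{lemma}

\begin{proof}
The identity $\overline B\cap E=B$ shows that $c$ is injective with values in $\mathcal F$, and $K=c(K\cap E)$ for $K\in\mathcal F$. The open subsets of $E$ are the sets $U\cap E$ with $U$ open in $I^{\mathbb N}$, and $\overline B\cap U\neq\emptyset$ if and only if $B\cap(U\cap E)\neq\emptyset$. So the bijection $c$ matches the generators of the two $\sigma$-algebras. If $(U_j)$ is a countable base of $I^{\mathbb N}$, then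
\[
\mathcal F=\bigcap_j\big(\{K:K\cap U_j=\emptyset\}\cup\{K:\exists x\ \ x\in K\cap U_j\cap E\}\big).
\]
The second set is the projection of a subset of $\mathcal K\times I^{\mathbb N}$ that is Borel by (E1), so $\mathcal F$ is analytic by (P1) and (P2).
\end{proof}

We also need a map in the other direction, from $\mathcal K$ to $F(E)$. The trace $K\mapsto K\cap E$ is the obvious candidate, and it does carry $\mathcal C$ onto $F_0(E)$; but the condition $K\cap U\cap E\neq\emptyset$ involves a projection, so we have no reason to expect it to be Borel. On $\mathcal F$ the difficulty disappears, since there the condition is equivalent to $K\cap U\neq\emptyset$. We therefore first move $K$ into $\mathcal F$ by adding countably many points of $E$.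

\begin{proposition}\label{prop:transfer}
There is a measurable map $\theta:\mathcal K\to(F(E),\mathcal B_{F(E)})$ with $\theta^{-1}(F_0(E))=\mathcal C$.
\end{proposition}

\begin{proof}
For each $n$ cover $I^{\mathbb N}$ by finitely many open balls of radius $2^{-n-1}$ and choose a point of the dense set $E$ in each. This gives a finite set $E_n\subset E$ such that every point of $I^{\mathbb N}$ is within $2^{-n}$ of $E_n$. For $K\in\mathcal K$ put
\[
K^+=K\cup\bigcup_n\{e\in E_n:d(e,K)\le2^{-n}\},\qquad d(e,\emptyset)=\infty .
\]

\emph{$K^+$ is compact.} A sequence in $K^+$ has a subsequence in $K$, or a constant subsequence, or a subsequence of distinct points $e_t\in E_{n_t}$ with $d(e_t,K)\le2^{-n_t}$. In the last case $n_t\to\infty$ because the sets $E_n$ are finite, so $d(e_t,K)\to0$ and a further subsequence converges to a point of $K$.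

\emph{$K^+\in\mathcal F$.} Points of $K^+\setminus K$ lie in $E$. For $y\in K$ choose $e_n\in E_n$ with $d(e_n,y)\le2^{-n}$; then $e_n\in K^+\cap E$ and $e_n\to y$.

\emph{$K\mapsto K^+$ is Borel.} For open $U$, the set $\{K:K^+\cap U\neq\emptyset\}$ is the union of $\{K:K\cap U\neq\emptyset\}$ and the countably many sets $\{K:d(e,K)\le2^{-n}\}$ with $e\in E_n\cap U$. Such a set is Borel: it consists of the $K$ that meet the open ball about $e$ of radius $2^{-n}+1/t$ for every integer $t\ge1$.

Let $\theta(K)=c^{-1}(K^+)=K^+\cap E$. It is measurable by Lemma~\ref{lem:c}, and $\overline{\theta(K)}=K^+$. Since $K^+\setminus K$ is countable, $K^+\in\mathcal C$ if and only if $K\in\mathcal C$. Lemma~\ref{lem:closure} gives $\theta(K)\in F_0(E)\iff K^+\in\mathcal C\iff K\in\mathcal C$.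
\end{proof}

\section{A model case in the cube $I^3$}\label{sec:model}

It remains to reduce an arbitrary $\mathbf{\Sigma}^1_2$ set $A$ to $\mathcal C$. We shall write $A$ in the form
\[
a\notin A\iff\text{every real number $b$ has a \emph{witness} $\gamma\in(0,1)$ with }(a,b,\gamma)\in W,
\]
where $W$ is $G_\delta$. Fix $a$ and consider the points of a cube whose coordinates have witnesses. If some $b$ has no witness, these points avoid the hyperplanes $x(i)=b$, and the set is disconnected by them. If every $b$ has a witness, the set is the whole cube. This is the dichotomy we want, but ``has a witness'' is an analytic condition, and we need a $G_\delta$ set in order to compactify it. The remedy is to make a point carry the witnesses among its own coordinates. The danger is that this destroys the dimension.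

\begin{example}\label{ex:one}
One prescribed place for the witness is not enough. By (P4) there is a continuous surjection $f:\mathbb J\to(0,1)$. Let $W=\{(f(\gamma),\gamma):\gamma\in\mathbb J\}\subset I^2$. Every $b\in(0,1)$ has a witness. But the set $\{x\in I^2:(x(0),x(1))\in W\}=W$ is homeomorphic to $\mathbb J$, so by Lemma~\ref{lem:sepfun} some $g$ equal to $-1$ on $x(0)=0$ and to $1$ on $x(0)=1$ has no zero in it.
\end{example}

A choice between two places is enough.

\begin{proposition}\label{prop:model}
Let $W\subset(0,1)^2$ and
\[
X=\{x\in I^3:(x(0),x(1))\in W\ \text{ or }\ (x(0),x(2))\in W\}.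
\]
Every $b\in(0,1)$ has a $\gamma$ with $(b,\gamma)\in W$ if and only if every continuous $g:I^3\to\mathbb R$ that is negative on $x(0)=0$ and positive on $x(0)=1$ has a zero in $X$.
\end{proposition}

\begin{proof}
If $b$ has no witness, then $g(x)=x(0)-b$ has no zero in $X$. Now let every $r\in(0,1)$ have a witness $\gamma_r$, put $\gamma_0=\gamma_1=1/2$, and suppose that $L=g^{-1}(0)$ misses $X$. For $r\in I$ the compact set $\{x\in L:x(1)=\gamma_r\text{ or }x(2)=\gamma_r\}$ has no point with $x(0)=r$: for $r\in(0,1)$ such a point would lie in $X$, and for $r\in\{0,1\}$ it could not lie in $L$. Hence it has no point with $|x(0)-r|<\delta_r$, for some $\delta_r>0$. Choose $m\ge2$ such that each interval $I_l=[l/m,(l+1)/m]$, $0\le l<m$, lies in one of the intervals $(r-\delta_r,r+\delta_r)$, and let $\gamma^l$ be the corresponding $\gamma_r$. Then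
\begin{equation}\label{eq:slab}
x\in L,\ x(0)\in I_l\ \Longrightarrow\ x(1)\neq\gamma^l\text{ and }x(2)\neq\gamma^l .
\end{equation}
The intervals $I_l$ with $l$ even are pairwise disjoint, so there is a piecewise linear $\alpha:I\to(0,1)$ with $\alpha=\gamma^l$ on $I_l$ for even $l$. For the same reason there is such a $\beta$ with $\beta=\gamma^l$ on $I_l$ for odd $l$. Theorem~\ref{thm:PM} applies to $g(x)$, $x(1)-\alpha(x(0))$ and $x(2)-\beta(x(0))$ and gives a common zero $x\in L$. Let $x(0)\in I_l$. If $l$ is even then $x(1)=\gamma^l$, and if $l$ is odd then $x(2)=\gamma^l$. Both contradict \eqref{eq:slab}.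
\end{proof}

Witnesses do not depend continuously on $b$, and a single continuous function cannot equal $\gamma^l$ on every $I_l$. While $\alpha$ travels from $\gamma^l$ to $\gamma^{l+2}$ over $I_{l+1}$, the function $\beta$ is at rest and produces the contradiction. This is why two places are used.

In the general case there are infinitely many functions $g_j$, and all coordinates, shifted by all rational numbers, need witnesses. After a value $x(i)=r$ and its witness have been fixed, enough room must remain to repeat the step. The next notion measures this room.

\section{Essential sets}\label{sec:essential}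

\begin{definition}
A compact set $Y\subset I^{\mathbb N}$ is \emph{essential on} $J\subset\mathbb N$ if for every choice of $g_j\in\mathcal G_j$, $j\in J$, some $y\in Y$ satisfies $g_j(y)=0$ for all $j\in J$.
\end{definition}

An essential set is nonempty. Lemma~\ref{lem:cube} says that $I^{\mathbb N}$ is essential on $\mathbb N$. Informally, $Y$ is essential on $J$ if it is as large as a cube in the directions $j\in J$. The first lemma says that a direction in $J$ can be spent to impose one equation of our choice.

\begin{lemma}\label{lem:cut}
Let $Y$ be essential on the disjoint union $J'\sqcup J''$ and let $g_j\in\mathcal G_j$ for $j\in J'$. Then $Y'=\{y\in Y:g_j(y)=0\text{ for all }j\in J'\}$ is essential on $J''$. In particular, if $Y$ is essential on $J$, $k\in J$ and $\gamma\in(0,1)$, then $Y\cap\{x(k)=\gamma\}$ is essential on $J\setminus\{k\}$.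
\end{lemma}

\begin{proof}
Given $g_j\in\mathcal G_j$ for $j\in J''$, a common zero in $Y$ of all $g_j$, $j\in J'\sqcup J''$, lies in $Y'$. For the second claim take $g_k(x)=\lambda(x(k))$, where $\lambda$ is piecewise linear and increasing with $\lambda(0)=-1$, $\lambda(\gamma)=0$, $\lambda(1)=1$.
\end{proof}

We must also fix coordinates $x(i)$ with $i\notin J$, and this too can cost directions. The set $Y=\{x:x(0)=x(1)\}$ is essential on $\mathbb N\setminus\{0\}$, by Lemma~\ref{lem:cube} applied in the coordinates $x(1),x(2),\dots$; on each slice $Y\cap\{x(0)=r\}$ the coordinate $x(1)$ is constant, so by Lemma~\ref{lem:cut} no slice is essential on a set containing $1$. In general we cannot say which directions are lost. The argument of Proposition~\ref{prop:model} shows that for a suitable slice one of two prescribed halves survives.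

\begin{lemma}\label{lem:slice}
Let $Y$ be essential on $J^1\sqcup J^2$ and let $i\in\mathbb N$. Then there are $r\in I$ and $\varepsilon\in\{1,2\}$ such that $Y\cap\{x(i)=r\}$ is essential on $J^\varepsilon$.
\end{lemma}

\begin{proof}
Suppose not. Then for every $r\in I$ there are $g^r_j\in\mathcal G_j$, $j\in J^1\sqcup J^2$, such that for $\varepsilon=1,2$ the compact set $\{y\in Y:g^r_j(y)=0\text{ for all }j\in J^\varepsilon\}$ has no point with $y(i)=r$. Its image under $y\mapsto y(i)$ is compact, so there is $\delta_r>0$ such that neither of the two sets has a point with $|y(i)-r|<\delta_r$. Choose $m\ge2$ with $1/m$ smaller than a Lebesgue number of the cover of $I$ by the intervals $(r-\delta_r,r+\delta_r)$. Each $I_l=[l/m,(l+1)/m]$, $0\le l<m$, lies in one of these intervals; write $g^{(l)}_j$ for the corresponding functions $g^r_j$. Then for each $l$ and each $\varepsilon$ the functions $g^{(l)}_j$, $j\in J^\varepsilon$, have no common zero $y\in Y$ with $y(i)\in I_l$.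

The intervals $I_l$ with $l$ even are pairwise disjoint, so there are piecewise linear $\lambda_l:I\to I$, $l$ even, with sum $1$ and $\lambda_l=1$ on $I_l$. Likewise there are $\lambda_l$, $l$ odd, with sum $1$ and $\lambda_l=1$ on $I_l$. Put
\[
g_j(x)=\sum_{l\text{ even}}\lambda_l(x(i))\,g^{(l)}_j(x)\quad(j\in J^1),\qquad g_j(x)=\sum_{l\text{ odd}}\lambda_l(x(i))\,g^{(l)}_j(x)\quad(j\in J^2).
\]
At each point $g_j(x)$ is a convex combination of the numbers $g_j^{(l)}(x)$, so $g_j\in\mathcal G_j$. Let $y\in Y$ and $y(i)\in I_l$. If $l$ is even, then $g_j(y)=g^{(l)}_j(y)$ for $j\in J^1$, and one of these numbers is nonzero. If $l$ is odd, the same holds with $J^2$. So the $g_j$, $j\in J^1\sqcup J^2$, have no common zero in $Y$, a contradiction.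
\end{proof}

\section{The sets $X_a$}\label{sec:Xa}

Let $P$ be Polish and $A\subset P$ a $\mathbf{\Sigma}^1_2$ set.

\begin{lemma}\label{lem:W}
There is a set $W\subset P\times\mathbb R\times(0,1)$ that is $G_\delta$ in $P\times\mathbb R\times I$ and satisfies
\begin{equation}\label{eq:W}
a\in A\iff\exists b\in\mathbb R\ \ \forall\gamma\in(0,1)\quad(a,b,\gamma)\notin W .
\end{equation}
\end{lemma}

\begin{proof}
By (P4), $A$ is the projection of a coanalytic set $N\subset P\times\mathbb J$. As $\mathbb J$ is Borel in $\mathbb R$, the set $N$ is coanalytic in $P\times\mathbb R$. Its complement in $P\times\mathbb R$ is the projection of a closed subset $W$ of $P\times\mathbb R\times\mathbb J$. Since $\mathbb J$ is $G_\delta$ in $I$, the set $W$ is closed in a $G_\delta$ subset of $P\times\mathbb R\times I$, hence $G_\delta$. Finally $(a,b)\in N$ if and only if no $\gamma$ has $(a,b,\gamma)\in W$.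
\end{proof}

\subsection*{What is tested and where witnesses are stored}

One missing value $b$ must make the whole set zero-dimensional, so every coordinate must avoid a dense set of values. We therefore ask for witnesses of all numbers $x(i)+q$ with $i\in\mathbb N$, $q\in\mathbb Q$. Let $(i_n,q_n)_{n\in\mathbb N}$ list $\mathbb N\times\mathbb Q$, with repetitions, so that $i_n\le n$. (Take a list in which every pair occurs infinitely often and replace the $n$th pair by $(0,0)$ if its first entry exceeds $n$.)

The witnesses are stored in odd coordinates. At step $n$ Lemma~\ref{lem:slice} leaves one of two halves of the current index set. Which half it is depends on the functions $g_j$ of Lemma~\ref{lem:test}, while $X_a$ must not depend on them. So we fix all the splittings in advance, along a binary tree. For finite sequences $\sigma$ of $1$'s and $2$'s define infinite sets $J_\sigma\subset\mathbb N$ recursively. Let $J_\emptyset$ be the set of odd numbers. If $J_\sigma=\{j_0<j_1<\cdots\}$, put $J^1_\sigma=\{j_0,j_2,\dots\}$, $J^2_\sigma=\{j_1,j_3,\dots\}$ and, for $\varepsilon=1,2$,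
\[
k_{\sigma\varepsilon}=\min J^\varepsilon_\sigma,\qquad J_{\sigma\varepsilon}=J^\varepsilon_\sigma\setminus\{k_{\sigma\varepsilon}\}.
\]
Thus $k_1=1$, $J_1=\{5,9,13,\dots\}$, $k_2=3$, $J_2=\{7,11,15,\dots\}$, and at the next level $k_{11}=5$, $k_{12}=9$, $k_{21}=7$, $k_{22}=11$. Let $h(n)=\max\{k_\sigma:|\sigma|=n+1\}$, a maximum over $2^{n+1}$ sequences; so $h(0)=3$ and $h(1)=11$. Whatever happens in the first $n+1$ steps, the $n$th witness will be stored in a coordinate $k\le h(n)$. Define
\[
\mathcal X=\{(a,x)\in P\times I^{\mathbb N}:\ \forall n\ \exists k\le h(n)\ \ (a,\,x(i_n)+q_n,\,x(k))\in W\},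
\]
and $X_a=\{x:(a,x)\in\mathcal X\}$. For fixed $n$ and $k$ the condition defines the preimage of $W$ under a continuous map, a $G_\delta$ set. Finite unions and countable intersections of $G_\delta$ sets are $G_\delta$, so \emph{$\mathcal X$ is $G_\delta$ in $P\times I^{\mathbb N}$}. This is where the bound $k\le h(n)$ is needed.

\begin{proposition}\label{prop:Xa}
If $a\in A$, then $X_a$ is zero-dimensional. If $a\notin A$, then $X_a$ is not countable-dimensional.
\end{proposition}

\begin{proof}
Let $a\in A$ and let $b$ be as in \eqref{eq:W}. If $x\in X_a$, then for each $n$ the number $x(i_n)+q_n$ has a witness and $b$ has none, so $x(i_n)\neq b-q_n$. As $(i_n,q_n)$ runs through $\mathbb N\times\mathbb Q$, we get $X_a\subset(I\setminus(b+\mathbb Q))^{\mathbb N}$. The set $b+\mathbb Q$ is dense in $\mathbb R$, so this is a countable product of zero-dimensional spaces.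

Let $a\notin A$, and let $g_j\in\mathcal G_j$, $j$ even, be arbitrary. By Lemma~\ref{lem:test} it suffices to find a common zero of the $g_j$ in $X_a$. We construct compact sets $Y_0\supset Y_1\supset\cdots$, sequences $\sigma_n$ of length $n$, and numbers $r_n\in I$, $\gamma_n\in(0,1)$ such that
\begin{itemize}
\item[(i)] $Y_n$ is essential on $J_{\sigma_n}$;
\item[(ii)] $x(n)=r_n$ and $x(k_{\sigma_{n+1}})=\gamma_n$ for all $x\in Y_{n+1}$;
\item[(iii)] $(a,r_{i_n}+q_n,\gamma_n)\in W$.
\end{itemize}
Let $\sigma_0=\emptyset$ and $Y_0=\{x:g_j(x)=0\text{ for all even }j\}$. It is essential on the odd numbers by Lemmas~\ref{lem:cube} and~\ref{lem:cut}. Suppose that $Y_n$, $\sigma_n$ and $r_0,\dots,r_{n-1}$ are given. Lemma~\ref{lem:slice}, applied to $J_{\sigma_n}=J^1_{\sigma_n}\sqcup J^2_{\sigma_n}$ and $i=n$, gives $r_n$ and $\varepsilon$ such that $Y'=Y_n\cap\{x(n)=r_n\}$ is essential on $J^\varepsilon_{\sigma_n}$. Since $i_n\le n$, the number $r_{i_n}$ is now defined. Since $a\notin A$, \eqref{eq:W} gives $\gamma_n\in(0,1)$ satisfying (iii). Let $\sigma_{n+1}=\sigma_n\varepsilon$ and $Y_{n+1}=Y'\cap\{x(k_{\sigma_{n+1}})=\gamma_n\}$. As $J^\varepsilon_{\sigma_n}=\{k_{\sigma_{n+1}}\}\sqcup J_{\sigma_{n+1}}$,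 Lemma~\ref{lem:cut} gives (i) for $n+1$. No separate check is needed that the coordinate $k_{\sigma_{n+1}}$ is still free: $Y'$ is essential in that direction, so the coordinate takes every value of $(0,1)$ on $Y'$.

The sets $Y_n$ are nonempty by (i). Pick $x\in\bigcap_nY_n$. By (ii), $x(i)=r_i$ for all $i$, and for each $n$ the index $k=k_{\sigma_{n+1}}\le h(n)$ satisfies
\[
(a,x(i_n)+q_n,x(k))=(a,r_{i_n}+q_n,\gamma_n)\in W .
\]
So $x\in X_a$, and $x\in Y_0$ is a common zero of all $g_j$, $j$ even.
\end{proof}

\section{From $G_\delta$ sets to compact sets}\label{sec:compact}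

The closure of $X_a$ in $I^{\mathbb N}$ is not under our control, and a zero-dimensional set such as $(I\setminus\mathbb Q)^{\mathbb N}$ can be dense in the cube. We therefore map the cube into itself so that $X_a$ is embedded and everything else falls into the countable-dimensional set $I^{\mathbb N}_{\mathrm{fin}}$. The map must depend continuously on $a$.

\begin{lemma}\label{lem:compact}
Let $P$ be Polish and let $\mathcal X$ be $G_\delta$ in $P\times I^{\mathbb N}$, with sections $X_a$. There is a Borel map $a\mapsto K_a$ from $P$ to $\mathcal K$ such that $K_a\setminus I^{\mathbb N}_{\mathrm{fin}}$ is homeomorphic to $X_a$ for every $a$. In particular, $K_a\in\mathcal C$ if and only if $X_a$ is countable-dimensional.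
\end{lemma}

\begin{proof}
Write $\mathcal X=\bigcap_m\mathcal O_m$ with $\mathcal O_m$ open and decreasing, and let $u_m:P\times I^{\mathbb N}\to I$ be continuous with $\{u_m>0\}=\mathcal O_m$. For each $m$ cover $I^{\mathbb N}$ by finitely many open sets $G_{m,r}$, $r<r_m$, of diameter less than $2^{-m}$, and let $\varphi_{m,r}:I^{\mathbb N}\to I$ be continuous with $\{\varphi_{m,r}>0\}=G_{m,r}$. Enumerate the pairs $(m,r)$, $r<r_m$, by $\mathbb N$ and put
\[
\Psi(a,x)=\big(u_m(a,x)\,\varphi_{m,r}(x)\big)_{(m,r)}\in I^{\mathbb N},\qquad K_a=\Psi(\{a\}\times I^{\mathbb N}).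
\]
The functions $\varphi_{m,r}$ locate $x$ up to $2^{-m}$, and the factor $u_m$ erases this information when $(a,x)\notin\mathcal O_m$. The map $\Psi$ is continuous, so $K_a$ is compact. For open $U$ the set $\{a:K_a\cap U\neq\emptyset\}$ is the projection of the open set $\Psi^{-1}(U)$, hence open; so $a\mapsto K_a$ is Borel.

If $x\in X_a$, then for every $m$ we have $u_m(a,x)>0$ and $x\in G_{m,r}$ for some $r$, so $\Psi(a,x)$ has infinitely many nonzero coordinates. If $x\notin X_a$, then $(a,x)\notin\mathcal O_m$ for all $m\ge m_0$, so only the finitely many coordinates with $m<m_0$ can be nonzero. Thus $K_a\setminus I^{\mathbb N}_{\mathrm{fin}}=\Psi(\{a\}\times X_a)$.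

Let $x,x_t\in X_a$ with $\Psi(a,x_t)\to\Psi(a,x)$. Given $m$, choose $r$ with $x\in G_{m,r}$. The coordinate $(m,r)$ of $\Psi(a,x)$ is positive, so that of $\Psi(a,x_t)$ is positive for large $t$. Then $x_t\in G_{m,r}$ and $d(x_t,x)<2^{-m}$. Hence $x_t\to x$. For constant sequences this shows that $\Psi(a,\cdot)$ is injective on $X_a$, and in general that its inverse is continuous.

The last claim holds because $K_a$ contains a copy of $X_a$ and is contained in the union of that copy with the countable-dimensional set $I^{\mathbb N}_{\mathrm{fin}}$.
\end{proof}

\section{Proofs of the main results}\label{sec:proofs}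

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(1) Let $\mathcal X$ be the $G_\delta$ set built from $A$ in Section~\ref{sec:Xa}, let $a\mapsto K_a$ be the Borel map of Lemma~\ref{lem:compact}, and let $\Phi(a)=\theta(K_a)$ with $\theta$ from Proposition~\ref{prop:transfer}. Then $\Phi$ is measurable, and by Proposition~\ref{prop:Xa}
\[
\Phi(a)\in F_0(E)\iff K_a\in\mathcal C\iff X_a\text{ is countable-dimensional}\iff a\in A .
\]
Taking complements gives $\Phi^{-1}(F_+(E))=P\setminus A$.

(2) The first two claims are Proposition~\ref{prop:upper} and Lemma~\ref{lem:c}. By Lemma~\ref{lem:closure}, $c(F_0(E))=\mathcal F\cap\mathcal C$ and $c(F_+(E))=\mathcal F\setminus\mathcal C$. The analytic set $\mathcal F$ is $\mathbf{\Delta}^1_2$, so by (P1) the first set is $\mathbf{\Sigma}^1_2$ and the second is $\mathbf{\Pi}^1_2$.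
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $P=\mathbb N^{\mathbb N}$ and let $A\subset P$ be analytic and not Borel. By (P3), $P\setminus A$ is not analytic. The set $A$ is $\mathbf{\Sigma}^1_2$, so Theorem~\ref{thm:sharp}(1) provides $\Phi$. Suppose $F_+(E)=\mathcal A(S_s)$ with $S_s\in\mathcal B_{F(E)}$. Preimages commute with unions and intersections, so $P\setminus A=\Phi^{-1}(F_+(E))=\mathcal A(\Phi^{-1}(S_s))$. The sets $\Phi^{-1}(S_s)$ are Borel, so $P\setminus A$ is analytic by Lemma~\ref{lem:A}, a contradiction. As $E$ was arbitrary, the answer to (a) is negative. Since admissible sets exist, so is the answer to (b).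
\end{proof}

The same argument with $A$ coanalytic and not Borel reproves that $F_0(E)$ is not Souslin.

\begin{proof}[Proof of Corollary~\ref{cor:complete}]
Completeness is the combination of the two parts of Theorem~\ref{thm:sharp}. For the second claim let $A\subset\mathbb N^{\mathbb N}$ be $\mathbf{\Sigma}^1_2$ and not $\mathbf{\Pi}^1_2$, and take $\Phi$ as in Theorem~\ref{thm:sharp}(1). The family of sets $S\subset F(E)$ with $\Phi^{-1}(S)\in\mathbf{\Delta}^1_2$ is a $\sigma$-algebra, contains $\mathcal B_{F(E)}$, and is closed under $\mathcal A$ by Lemma~\ref{lem:A}. So it contains the smallest $\sigma$-algebra with these properties. It does not contain $F_0(E)$, whose preimage is $A$, and therefore it does not contain $F_+(E)$ either.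
\end{proof}

\begin{remark}[The hypotheses]\label{rem:hyp}
Condition (E2) is not used. Condition (E1) is used only to show that $\mathcal F$ is analytic, so it enters Theorem~\ref{thm:sharp}(2) but not the lower bounds. Condition (E3) gives the density of $E$ and one implication of Lemma~\ref{lem:closure}, and (E4) gives the other implication. Neither can be removed from this argument. The set $E=(I\setminus\mathbb Q)^{\mathbb N}$ satisfies (E1), (E2) and (E4), and $F_+(E)=\emptyset$ is Souslin. The set $E=I^{\mathbb N}$ satisfies (E1) and (E3), and $F_+(E)$ is an $F_\sigma$ subset of $\mathcal K$ by Example~\ref{ex:compact}, hence Souslin.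
\end{remark}

\begin{thebibliography}{9}

\bibitem{Eng}
Engelking, \emph{Dimension Theory}, 1978.

\bibitem{PP}
El\.zbieta Pol and Roman Pol, \emph{Isometric embeddings and continuous maps onto the irrationals}, arXiv:1706.04396 (2017).

\end{thebibliography}
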